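\title{Tangentially degenerate elliptic curves with birational Gauss map}

\begin{abstract}
A curve in projective space is tangentially degenerate if its general tangent line meets it a second time. We ask whether a smooth, non-planar, tangentially degenerate curve whose Gauss map is birational onto its image must be rational, and show that the answer is no: in characteristic $p\ge 3$, every ordinary elliptic curve embeds in every $\mathbb P^N$, $N\ge 3$, as such a curve. The embedding is given by functions satisfying $f(P+\tau)=f(P)+b\,(Df)(P)$ for a torsion point $\tau$ and an invariant vector field $D$. We also bound the genus in terms of the correspondence between a point and the second point on its tangent line, and show that when the first degree of this correspondence is at least the second, the elliptic curves that occur are exactly the ordinary ones in characteristic $p\ge3$.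
\end{abstract}

\section{Introduction}

Throughout, $k$ is an algebraically closed field of characteristic $p\ge0$, and $N\ge 3$. Let $C\subset\mathbb P^N$ be an irreducible projective curve over $k$ that is not contained in any plane, and for a smooth point $P\in C$ let $T_PC\subset\mathbb P^N$ be the projective tangent line. The curve $C$ is \emph{tangentially degenerate} if
\[
(T_PC\setminus\{P\})\cap C\neq\emptyset\qquad\text{for a general point }P\in C .
\]
The \emph{Gauss map} of $C$ is the rational map $\gamma\colon C\dashrightarrow\mathbb G(1,\mathbb P^N)$, $P\mapsto T_PC$, to the Grassmannian of lines.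

Plane curves are excluded because for them the property is commonplace: by B\'ezout's theorem, a line tangent to order exactly two to a plane curve of degree at least three meets it again. In space the property is exceptional. That a point $Q$ lies on a given line in $\mathbb P^N$ is $N-1\ge2$ conditions, and the pairs $(P,Q)$ form a surface, so one expects finitely many pairs with $Q\in T_PC$, $Q\neq P$, whereas tangential degeneracy asks for a curve of them. There is one cheap way to obtain such a curve: if the general fiber of $\gamma$ has more than one point, then $T_PC=T_{P'}C\ni P'$ for some $P'\ne P$. Requiring $\gamma$ to be birational onto its image excludes this, and excludes inseparable Gauss maps as well.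

Examples survive this requirement. Esteves and Homma found that for $p>3$ the embedding
\begin{equation}\label{eq:EH}
\mathbb P^1\to\mathbb P^3,\qquad (1:t)\mapsto(1:t:t^2-t^p:t^3+2t^p-3t^{p+1})
\end{equation}
has tangentially degenerate image with Gauss map birational onto its image. The question we answer is taken from Fukasawa \cite{Fukasawa}.

\begin{quote}
\textbf{Question.} Let $C\subset\mathbb P^N$ be a smooth projective curve, not contained in any plane, which is tangentially degenerate and whose Gauss map is birational onto its image. Is $C$ rational?
\end{quote}

One may well guess that it is. The example \eqref{eq:EH} rests on a polynomial identity in the global coordinate $t$ (Section~\ref{sec:model}), and a curve of positive genus has no such coordinate. Moreover, a degree count shows that genus $\ge2$ is impossible when, as in \eqref{eq:EH}, the second point on $T_PC$ is the image of $P$ under an automorphism. But the count leaves genus one as its case of equality, and that case occurs.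

\begin{theorem}\label{thm:A}
Let $p\ge3$, let $E$ be an ordinary elliptic curve over $k$, and let $N\ge3$. Then there is a closed embedding $E\hookrightarrow\mathbb P^N$ with image spanning $\mathbb P^N$ which is tangentially degenerate and whose Gauss map is birational onto its image.
\end{theorem}

There are only finitely many supersingular $j$-invariants, so ordinary elliptic curves exist over $k$ whenever $p>0$, and the answer to the Question is negative for every $p\ge3$. For $p=2$ its hypotheses are never satisfied, by part (1) of the next theorem; for $p=0$ they are never satisfied by a result of Kaji \cite{Kaji}, which we do not use.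

The second theorem shows how much of Theorem~\ref{thm:A} is forced. It is phrased in terms of the curve of pairs $(P,Q)$ with $Q\in T_PC$.

\begin{theorem}\label{thm:B}
Let $C\subset\mathbb P^N$ be a smooth tangentially degenerate curve of genus $g$ and degree $d$, not contained in a plane, and let $\Delta\subset C\times C$ be the diagonal. Let $Y\subset C\times C$, $Y\neq\Delta$, be an irreducible curve dominating the first factor with $Q\in T_PC$ for general $(P,Q)\in Y$; such a $Y$ exists. Let $m_1,m_2$ be the degrees of the projections of $Y$ to the two factors.
\begin{enumerate}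
\item[(1)] If the Gauss map is birational onto its image, then $p\ne2$.
\item[(2)] $m_1(d+2g-2)\le m_2d$. If $m_1\ge m_2$, then $g\le1$; if moreover $g=1$, then $Y$ is the graph of a translation $\sigma(P)=P+\tau$, $\tau\ne0$.
\item[(3)] If $m_1=1$ and the Gauss map is birational onto its image, then $g\le1$.
\item[(4)] If $g=1$ and $m_1\ge m_2$, then $p>0$, $p\mid d$, the curve $C$ is an ordinary elliptic curve, and the order of $\tau$ is either prime to $p$ or equal to $p$.
\end{enumerate}
\end{theorem}

Here $m_i$ is the degree of the function field extension, inseparable part included, and $m_2=0$ if the second projection is constant.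

\begin{corollary}\label{cor:iff}
An elliptic curve $E$ over $k$ has an embedding as in the Question with a curve $Y$ satisfying $m_1\ge m_2$ if and only if $p\ge3$ and $E$ is ordinary.
\end{corollary}

\begin{proof}
Necessity is Theorem~\ref{thm:B}, parts (4) and (1). Conversely, the embeddings constructed for Theorem~\ref{thm:A} satisfy $P+\tau\in T_PC$ for a fixed $\tau\neq0$ and general $P$ (Propositions~\ref{prop:big} and~\ref{prop:proj}), so the graph of the translation is such a $Y$, with $m_1=m_2=1$.
\end{proof}

We do not decide whether genus $\ge2$ can occur in the Question; by parts (2) and (3), it would force $m_2>m_1\ge2$ for every $Y$.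

Theorem~\ref{thm:A} is proved in Sections~\ref{sec:eigen}--\ref{sec:proj}, after the idea is shown on $\mathbb P^1$ in Section~\ref{sec:model}. Part (1) of Theorem~\ref{thm:B} is proved in Section~\ref{sec:der}, parts (2) and (3) in Section~\ref{sec:Y}, and part (4) in Section~\ref{sec:genus1}.

\section{Derivations, tangent lines and the Gauss map}\label{sec:der}

Let $C$ be a smooth projective curve with function field $K=k(C)$. A \emph{derivation} is a $k$-linear map $D\colon K\to K$ with $D(fg)=f\,Dg+g\,Df$. We use the following standard facts. An element $x\in K$ is \emph{separating} if $K$ is finite and separable over $k(x)$; such elements exist, and a derivation is determined by the value $Dx$, which may be prescribed freely. Thus the derivations form a one-dimensional $K$-vector space. If $D\neq0$, then $\ker D$ equals $K^p$ for $p>0$ and $k$ for $p=0$, and every $x\notin\ker D$ is separating. For $p>0$ one has $[K:K^p]=p$. For an intermediate field $k\subset K'\subset K$ and $D\neq 0$ it follows that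
\begin{equation}\label{eq:sep}
K\text{ is finite separable over }K'\iff K'\not\subset\ker D .
\end{equation}
Indeed, an $x\in K'\setminus\ker D$ is separating; conversely, a derivation that kills $K'$ kills every element separable over $K'$. Finally, for $p>0$ the Leibniz formula $D^p(fg)=\sum_j\binom pj D^jf\,D^{p-j}g=f\,D^pg+g\,D^pf$ shows that $D^p$ is again a derivation.

Fix $D\ne0$ and let it act on vectors coordinatewise.

\begin{lemma}\label{lem:ratios}
Let $0\neq w\in K^r$. All ratios of coordinates of $w$ lie in $\ker D$ if and only if $Dw\in Kw$.
\end{lemma}

\begin{proof}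
Say $w_1\ne0$ and write $w=w_1w'$. Since $Dw=(Dw_1)w'+w_1Dw'$, we have $Dw\in Kw$ if and only if $Dw'\in Kw'$. The first coordinate of $w'$ is $1$ and that of $Dw'$ is $0$, so this holds if and only if $Dw'=0$.
\end{proof}

Now let $C\subset\mathbb P^N$. A \emph{coordinate vector} is a $v=(f_0,\dots,f_N)\in K^{N+1}$ such that $v(P)$ represents the point $P$ for general $P$. The ratios $f_i/f_j$ generate $K$ over $k$, so they do not all lie in $\ker D$, and Lemma~\ref{lem:ratios} shows that $v$ and $Dv$ are linearly independent over $K$. Let $P$ be a point at which the $f_i$ are regular and not all zero and at which $Dt$ is a unit for a local parameter $t$; all but finitely many points are of this kind. Then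
\begin{equation}\label{eq:tangent}
T_PC\text{ is the line spanned by }v(P)\text{ and }(Dv)(P).
\end{equation}
For if $f_0(P)\neq0$ and $v=f_0v'$, then $T_PC$ is spanned by $v'(P)$ and $(dv'/dt)(P)$, and $Dv=(Df_0)v'+f_0\,(Dt)\,dv'/dt$.

Vectors in $K^{N+1}$ are independent over $K$ if and only if their values at a general point are independent over $k$, since both conditions say that some maximal minor is a nonzero element of $K$. In particular:
\begin{equation}\label{eq:member}
\text{if } w\in K^{N+1}\text{ and }w(P)\in T_PC\text{ for general }P,\text{ then }w=\alpha v+\beta Dv\text{ with }\alpha,\beta\in K .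
\end{equation}

By \eqref{eq:tangent}, the Pl\"ucker coordinates of $T_PC$ are the coordinates $f_iDf_j-f_jDf_i$ of $v\wedge Dv$. Let $K_\gamma\subset K$ be the field generated over $k$ by their ratios; it is the function field of $\gamma(C)$. The Gauss map is birational onto its image if and only if $K_\gamma=K$. We call it \emph{separable} if $K$ is finite separable over $K_\gamma$, that is, by \eqref{eq:sep}, if $K_\gamma\not\subset\ker D$. A birational Gauss map is separable. Conversely, a separable map that is injective on a nonempty open set is birational onto its image, because the degree of a separable map of curves is the number of points in a general fiber.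

\begin{lemma}\label{lem:gauss}
The Gauss map is separable if and only if $v,Dv,D^2v$ are linearly independent over $K$.
\end{lemma}

\begin{proof}
Put $w=v\wedge Dv\neq0$. Then $Dw=Dv\wedge Dv+v\wedge D^2v=v\wedge D^2v$. By Lemma~\ref{lem:ratios}, $K_\gamma\subset\ker D$ if and only if $v\wedge(D^2v-\lambda Dv)=0$ for some $\lambda\in K$, that is, if and only if $D^2v\in Kv+K\,Dv$. Since $v$ and $Dv$ are independent, this is the dependence of the three vectors.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $p=2$, let $x\in K$ be separating and $D=d/dx$. Then $D^2=D^p$ is a derivation with $D^2x=D1=0$, so $D^2=0$. Hence $D^2v=0$, and by Lemma~\ref{lem:gauss} the Gauss map is not separable.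
\end{proof}

\section{The equation $\sigma^*f=f+b\,Df$ on the projective line}\label{sec:model}

Let $\sigma\neq\mathrm{id}$ be an automorphism of $C$, write $(\sigma^*f)(P)=f(\sigma P)$, and let $b\in k$. If every entry $f$ of a coordinate vector $v$ satisfies
\begin{equation}\label{eq:key}
\sigma^*f=f+b\,Df,
\end{equation}
then $v(\sigma P)=v(P)+b\,(Dv)(P)$, so $\sigma P\in T_PC$ by \eqref{eq:tangent}, and $\sigma P\neq P$ for general $P$. Equation \eqref{eq:key} is linear in $f$, so the task is to find a space of solutions large enough to embed $C$.

The example \eqref{eq:EH} is of this kind, with $\sigma(t)=t+1$, $D=d/dt$, $b=1$. For the first two entries this is immediate, for the third $(t+1)^2-(t^p+1)=(t^2-t^p)+2t$, and for the last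
\[
(t+1)^3+2(t^p+1)-3(t^p+1)(t+1)=(t^3+2t^p-3t^{p+1})+(3t^2-3t^p).
\]
Here $D^p=0$ and $\sigma$ has order $p$, so both sides of \eqref{eq:key} are unipotent operators.

There is a multiplicative counterpart in which both sides are diagonalizable, and it is the one that carries over to elliptic curves. Take $D=t\,d/dt$ and $\sigma(t)=\zeta t$, with $\zeta$ a root of unity of order $n$; necessarily $p\nmid n$. The monomials are common eigenvectors, $Dt^a=a\,t^a$ and $\sigma^*t^a=\zeta^at^a$, and $D^p=D$ because $a^p=a$ in $\mathbb F_p$. Equation \eqref{eq:key} for $t^a$ reads
\[
\zeta^a=1+ba .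
\]
The left side depends on $a$ modulo $n$ and the right side on $a$ modulo $p$, and these residues can be prescribed independently. So there is a solution in each class $a\equiv i \pmod p$ as soon as every $1+bi$, $i\in\mathbb F_p$, is a power of $\zeta$.

\begin{example}\label{ex:mono}
Let $p=3$, $b^2=-1$ and $\zeta=1+b$. Then $\zeta^2=2b=-b$ and $\zeta^4=-1$, so $n=8$, and $\zeta^3=1+b^3=1-b=1+2b$. Thus $1+bi=\zeta^0,\zeta^1,\zeta^3$ for $i=0,1,2$, and the residue pairs $(0,0),(1,1),(2,3)$ modulo $(3,8)$ give $a\equiv0,1,11\pmod{24}$. Consider
\[
\mathbb P^1\to\mathbb P^4,\qquad t\mapsto(x_0:\dots:x_4)=(1:t:t^{11}:t^{24}:t^{25}).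
\]
This is a closed embedding, since $x_1/x_0=t$ on the chart $x_0\neq0$ and $x_3/x_4=1/t$ on the chart $x_4\ne0$. All five entries satisfy \eqref{eq:key}, so $\zeta t$ lies on the tangent line at $t$. The Pl\"ucker coordinate of the pair $t^a,t^{a'}$ is $(a'-a)t^{a+a'}$. The pairs $1,t^{11}$ and $t,t^{11}$ give $2t^{11}$ and $t^{12}$, whose ratio generates $k(t)$, so the Gauss map is birational onto its image.
\end{example}

Three features of the example will be reproduced. First, $D$ and $\sigma^*$ are linear over $k(t^{24})$, and they split $k[t,t^{-1}]=\bigoplus_{a=0}^{23}t^a\,k[t^{24},t^{-24}]$ into $pn=24$ eigenspaces of rank one. Second, away from $0$ and $\infty$ each eigenspace is generated by a \emph{unit}; this is what lets eigenfunctions separate points and tangent vectors. Third, the Gauss map was computed from three different eigenvalues of $D$. An elliptic curve has no nonconstant global units, so the monomials must be replaced by local generators of line bundles on a quotient curve. In return, the vector field has no zeros and the translation no fixed points, so there are no exceptional points like $0$ and $\infty$.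

\section{Eigenfunctions on an ordinary elliptic curve}\label{sec:eigen}

\subsection*{Invariant vector fields}
Let $E$ be an elliptic curve, $K=k(E)$, and $\omega\neq0$ a regular differential; it has no zeros and is invariant under translations. Define $D$ by $df=(Df)\,\omega$. This derivation, unique up to $k^*$, is an \emph{invariant vector field}: it maps every local ring $\mathcal O_{E,P}$ to itself, $Dt$ is a unit at $P$ for every local parameter $t$ at $P$, and $D$ commutes with $\sigma^*$ for every translation $\sigma$.

Let $p>0$. Then $D^p=hD$ with $h\in K$, and $h=D^pt/Dt$ is regular at every point, so $h\in k$. The curve is \emph{ordinary} if it has a point of order $p$ and \emph{supersingular} otherwise. The standard fact we need is that $h\neq0$ if and only if $E$ is ordinary \cite[\S\S14--15]{Mumford}: the kernel of Frobenius is $\mu_p$ in the ordinary case and $\alpha_p$ in the supersingular case. Since $(\lambda D)^p=\lambda^{p-1}h\cdot\lambda D$ for $\lambda\in k^*$, we can normalize $D$ so that $h=1$ if $E$ is ordinary.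

We also recall that $E$ has points of exact order $n$ whenever $p\nmid n$, and that on a curve of genus one a line bundle $A$ has Euler characteristic $\chi(A)=\deg A$, has $h^0(A)=\deg A$ if $\deg A\geq1$, and is very ample if $\deg A\ge3$.

\subsection*{The quotient curve}
From now on $E$ is ordinary and $D^p=D$. Choose $b\in\overline{\mathbb F}_p\setminus\mathbb F_p\subset k$. Then $1+bi\ne0$ for all $i\in\mathbb F_p$, and these elements lie in a finite field, so they generate a finite cyclic group $H\subset k^*$. Put $n=|H|$, so that $H=\mu_n$ is the group of $n$-th roots of unity in $k$; then $p\nmid n$, and $n>1$ because $1+b\ne1$. Let $\tau\in E$ have exact order $n$ and let $\sigma(P)=P+\tau$.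

The role of $k(t^{24})$ is played by $F=(K^\sigma)^p$, where $K^\sigma$ is the fixed field of $\sigma^*$. Let $Z$ be the smooth projective curve with function field $F$ and $\varphi\colon E\to Z$ the corresponding finite morphism. It is the composite of the quotient map $E\to E'=E/\langle\tau\rangle$, of degree $n$, and the Frobenius morphism $E'\to Z$, of degree $p$. Frobenius is bijective on points and preserves the genus. Hence $\deg\varphi=pn$, the curve $Z$ has genus one, $\varphi\sigma=\varphi$, and the fibers of $\varphi$, as sets, are the orbits of $\sigma$.

Both $D$ and $\sigma^*$ are $F$-linear on $K$, since $D$ kills $K^p$ and $\sigma^*$ fixes $K^\sigma$. Both preserve the sheaf of rings $\varphi_*\mathcal O_E\subset K$: the operator $D$ because it preserves local rings, and $\sigma^*$ because $\varphi\sigma=\varphi$. They commute and are annihilated by $X^p-X$ and $X^n-1$, which have distinct roots in $k$. The projections onto the joint eigenspaces are polynomials in $D$ and $\sigma^*$ with coefficients in $k$, so they act on $K$ and on the sheaf alike: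
\[
K=\bigoplus_{\theta\in\Gamma}K_\theta,\qquad\varphi_*\mathcal O_E=\bigoplus_{\theta\in\Gamma}A_\theta,\qquad\Gamma=\mathbb F_p\times\mu_n ,
\]
where $D=i$ and $\sigma^*=\zeta$ on the part indexed by $\theta=(i,\zeta)$. We regard $\Gamma$ as a group of order $pn$, written multiplicatively, with neutral element $\theta_0=(0,1)$. The product rule gives $K_\theta K_{\theta'}\subset K_{\theta\theta'}$, and the quotient rule shows that the ratio of two nonzero elements of $K_\theta$ lies in $K_{\theta_0}$.

\begin{proposition}\label{prop:eigen}
Each $A_\theta$ is a line bundle of degree $0$ on $Z$, and $A_{\theta_0}=\mathcal O_Z$. A local generator $a_\theta$ of $A_\theta$ at $z\in Z$ is a unit at every point of $\varphi^{-1}(z)$.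
\end{proposition}

\begin{proof}
We have $K_{\theta_0}=K^p\cap K^\sigma=(K^\sigma)^p=F$, since $f^p$ is fixed by $\sigma^*$ if and only if $f$ is. By the remark on ratios, $\dim_FK_\theta\le1$. These $pn$ dimensions add up to $[K:F]=pn$, so each equals $1$. The sheaf $A_\theta$ is coherent and torsion free on a smooth curve, with generic fiber $K_\theta$, so it is a line bundle. An element of $F$ that is regular along $\varphi^{-1}(z)$ is regular at $z$, so $A_{\theta_0}=\varphi_*\mathcal O_E\cap F=\mathcal O_Z$.

Since $\theta^{pn}=\theta_0$, multiplication in $K$ defines a nonzero map $A_\theta^{\otimes pn}\to\mathcal O_Z$, and therefore $\deg A_\theta\le0$. On the other hand, $\varphi$ is finite and both curves have genus one, so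
\[
0=\chi(\mathcal O_E)=\chi(\varphi_*\mathcal O_E)=\sum_\theta\chi(A_\theta)=\sum_\theta\deg A_\theta .
\]
Hence every degree is $0$, and the nonzero map $A_\theta^{\otimes pn}\to\mathcal O_Z$ between line bundles of degree $0$ is an isomorphism. This says that $a_\theta^{pn}$ is a unit of $\mathcal O_{Z,z}$, so $a_\theta$ does not vanish at any point over $z$.
\end{proof}

The last assertion is where genus one enters. It fails for $t\mapsto t^{24}$ on $\mathbb P^1$, where the generator at $0$ of the summand containing $t^a$, $0<a<24$, is $t^a$ itself.

\section{The embedding in $\mathbb P^{pm-1}$}\label{sec:big}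

To obtain global sections we allow poles along a divisor pulled back from $Z$, since this respects the decomposition. Let $G$ be an effective divisor of degree $m\ge3$ on $Z$ and $L=\mathcal O_E(\varphi^*G)\subset K$. The projection formula $\varphi_*L=\varphi_*\mathcal O_E\otimes\mathcal O_Z(G)$ gives
\[
H^0(E,L)=\bigoplus_\theta V_\theta,\qquad V_\theta=H^0(Z,A_\theta(G))\subset K_\theta .
\]
Each $A_\theta(G)$ has degree $m\ge3$ on a curve of genus one, so it is very ample and $\dim V_\theta=m$. We keep the summands on which the eigenvalues are related as in Section~\ref{sec:model}: put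
\[
\theta_i=(i,1+bi),\qquad V_i=V_{\theta_i}\quad(i\in\mathbb F_p),\qquad V=\bigoplus_{i\in\mathbb F_p}V_i,\qquad\dim V=pm .
\]
On $V_i$ we have $\sigma^*f=(1+bi)f=f+b\,Df$, so \emph{every $f\in V$ satisfies \eqref{eq:key}}. The work lies in showing that these $p$ out of $pn$ summands still embed $E$.

\begin{proposition}\label{prop:big}
Let $p\ge3$. The space $V$ defines a closed embedding of $E$ onto a curve $C$ spanning $\mathbb P^{pm-1}$. For general $P$ one has $\sigma P\in T_PC\setminus\{P\}$, and the Gauss map of $C$ is birational onto its image.
\end{proposition}

\begin{proof}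
\emph{Zeros of eigensections.} Let $z\in Z$ and let $\beta\in F$ generate $\mathcal O_Z(G)$ at $z$; then $\beta$ generates $L$ along $\varphi^{-1}(z)$. Write $s\in V_\theta$ as $s=\xi\,a_\theta\,\beta$ with $\xi\in\mathcal O_{Z,z}$. By Proposition~\ref{prop:eigen}, $s$ vanishes at a point of $\varphi^{-1}(z)$ as a section of $L$ if and only if $\xi(z)=0$, that is, if and only if $s$ vanishes at $z$ as a section of $A_\theta(G)$. These bundles have no base points, so for each $z$ there are $s_i\in V_i$, $i\in\mathbb F_p$, vanishing nowhere on $\varphi^{-1}(z)$. The functions $r_i=s_i/s_0\in K_{\theta_i}$ are units along $\varphi^{-1}(z)$ and satisfy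
\[
Dr_i=i\,r_i,\qquad\sigma^*r_i=(1+bi)\,r_i .
\]

\emph{Embedding.} A base point free space of sections on a smooth projective curve defines a closed embedding if for all $x\neq y$ some section vanishes at $x$ and not at $y$, and for all $x$ some section vanishes at $x$ to order exactly one. The sections $s_0$ show that $V$ has no base points.

If $\varphi(x)\ne\varphi(y)$, some section in $V_0=H^0(Z,\mathcal O_Z(G))$ vanishes at $\varphi(x)$ and not at $\varphi(y)$, because $\mathcal O_Z(G)$ is very ample.

If $x\neq y$ and $\varphi(x)=\varphi(y)=z$, then $y=\sigma^jx$ with $0<j<n$, and $r_i(y)=(1+bi)^jr_i(x)$ with $r_i(x)\ne0$. If $(1+bi)^j=1$ held for all $i$, then every element of the cyclic group $H$ of order $n$ would have order dividing $j<n$, which is impossible. So $r_i(y)\neq r_i(x)$ for some $i$, and $s_i-r_i(x)s_0=(r_i-r_i(x))s_0$ vanishes at $x$ but not at $y$.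

For tangent vectors take $z=\varphi(x)$. The section $s_1-r_1(x)s_0=(r_1-r_1(x))s_0$ vanishes at $x$. A function vanishing to order $\ge2$ at $x$ has $D$-derivative vanishing at $x$, whereas $D(r_1-r_1(x))=r_1$ is a unit at $x$. So the order is exactly one.

The image $C$ spans $\mathbb P^{pm-1}$ because a basis of $V$ is linearly independent over $k$; as $pm-1\ge8$, it lies in no plane.

\emph{Tangent lines.} A basis of $V$, viewed in $K$, is a coordinate vector $v$, and $v(P)$ represents $P$ whenever $P\notin\operatorname{Supp}\varphi^*G$. This support is stable under $\sigma$. For such $P$, \eqref{eq:key} and \eqref{eq:tangent} give $\sigma P\in T_PC$, and $\sigma P\ne P$ since $\tau\neq0$.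

\emph{Gauss map.} Choose the basis of $V$ as a union of bases of the $V_i$. For basis elements $e\in V_i$, $f\in V_j$ the Pl\"ucker coordinate is $e\,Df-f\,De=(j-i)ef$. Let $f\in V_j$, $f'\in V_l$ be basis elements with $j\neq l$. Since $p\ge3$, there is $i\in\mathbb F_p\setminus\{j,l\}$; let $e\in V_i$ be a basis element. The coordinates $(j-i)ef$ and $(l-i)ef'$ are nonzero, and their ratio is $f/f'$ up to a nonzero constant, so $f/f'\in K_\gamma$. If $f,f'$ lie in the same $V_j$, choose a basis element $e\in V_l$ with $l\ne j$; then $f/f'=(f/e)(e/f')\in K_\gamma$. Thus $K_\gamma$ contains all ratios of coordinates, and $K_\gamma=K$.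
\end{proof}

This already answers the Question in the negative.

\begin{remark}
Each hypothesis has a definite use. That $E$ is ordinary makes $D$ diagonalizable. The choice of $b$ makes all $1+bi$ roots of unity: $b\in\mathbb F_p^*$ would give $1+bi=0$ for $i=-1/b$, and $b=0$ would give $\tau=0$. That the $1+bi$ generate all of $\mu_n$ separates the points of an orbit, and $m\ge3$ separates the orbits. The condition $p\ge3$ is needed only for the Gauss map. For $p=2$ the rest of the proof goes through, but every nonzero Pl\"ucker coordinate is a product $ef$ with $e\in V_0$, $f\in V_1$, so $D(ef)=ef$ and all ratios are killed by $D$, in accordance with Theorem~\ref{thm:B}(1).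
\end{remark}

\section{Projection to $\mathbb P^N$}\label{sec:proj}

To reach a prescribed $N$ we project from general points. The relation $\sigma P\in T_PC$ is linear and survives. The point to watch is the Gauss map, which could become inseparable or could identify two tangent lines. Each danger confines the center of projection to a set of dimension at most three.

\begin{proposition}\label{prop:proj}
Let $M\ge4$ and let $C\subset\mathbb P^M$ be a smooth curve spanning $\mathbb P^M$, with Gauss map birational onto its image, and with an automorphism $\sigma\ne\mathrm{id}$ such that $\sigma P\in T_PC$ for general $P$. Then the projection $\pi$ from a general point $O\in\mathbb P^M$ embeds $C$ in $\mathbb P^{M-1}$ as a curve with the same properties, for the same $\sigma$.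
\end{proposition}

\begin{proof}
We use three times that the union of a family of $r$-dimensional linear subspaces over a base of dimension $\le s$ has closure of dimension $\le r+s$; whenever $r+s\le3<M$, a general $O$ avoids it.

\emph{Embedding.} The secant lines have $r+s=1+2$ and the tangent lines $r+s=1+1$. With $O$ on none of them, $\pi|_C$ separates points and tangent vectors, so it is a closed embedding, and $T_{\pi(P)}\pi(C)=\pi(T_PC)$. A hyperplane containing $\pi(C)$ would pull back to a hyperplane containing $C$, so $\pi(C)$ spans $\mathbb P^{M-1}$. Also $\pi(\sigma P)\in\pi(T_PC)$.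

\emph{Separability.} Let $v$ be a coordinate vector and $D\neq0$. By Lemma~\ref{lem:gauss}, the values of $v,Dv,D^2v$ at a general $P$ span a plane $\Pi_P$; here $r+s=2+1$. Let $\bar\pi\colon k^{M+1}\to k^M$ be the linear map inducing $\pi$. It has constant coefficients, so it commutes with $D$, and $\bar\pi v$ is a coordinate vector of $\pi(C)$. If $O\notin\Pi_P$, then $\bar\pi$ is injective on the span of the three values. So $\bar\pi v,D\bar\pi v,D^2\bar\pi v$ are independent, and the Gauss map of $\pi(C)$ is separable by Lemma~\ref{lem:gauss}.

\emph{Injectivity.} Let $U\subset C$ be a nonempty open set on which $\gamma$ is injective, write $T_P=T_PC$, and let $\Sigma$ be the closed subset of the irreducible surface $(U\times U)\setminus\Delta$ consisting of the pairs with $T_P\cap T_{P'}\neq\emptyset$. We claim $\dim\Sigma\le1$. Otherwise $\Sigma$ is the whole surface, and the distinct lines $T_P$, $P\in U$, meet pairwise. Then they pass through one point or lie in one plane: if two of them meet in $x$ and a third misses $x$, the three lie in a plane and have no common point, so any further line meets their union in two distinct points and lies in that plane.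 A common plane would contain $U$, hence $C$, which is excluded. So let $e\in k^{M+1}\setminus\{0\}$ represent a common point. By \eqref{eq:member}, $e=\alpha v+\beta Dv$, and $\beta\ne0$, since otherwise $v$ would represent a constant point. Applying $D$ gives
\[
0=(D\alpha)v+(\alpha+D\beta)Dv+\beta D^2v ,
\]
a nontrivial relation, contradicting Lemma~\ref{lem:gauss}. This proves the claim.

The planes $\langle T_P,T_{P'}\rangle$, $(P,P')\in\Sigma$, thus have $r+s\le2+1$; let $O$ lie on none of them. If $\pi(T_P)=\pi(T_{P'})$ with $P\neq P'$ in $U$, then $\langle O,T_P\rangle=\langle O,T_{P'}\rangle$ is a plane containing both lines. So $(P,P')\in\Sigma$, the plane is $\langle T_P,T_{P'}\rangle$, and it contains $O$, a contradiction. The Gauss map of $\pi(C)$ is therefore injective on $U$ and separable, hence birational onto its image.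
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Choose $m\ge3$ with $pm-1\ge N$, take the curve of Proposition~\ref{prop:big}, and apply Proposition~\ref{prop:proj} exactly $pm-1-N$ times; each step starts from $M\ge N+1\ge4$. The resulting curve spans $\mathbb P^N$, so it lies in no plane, and its tangent line at a general $P$ contains $P+\tau\neq P$.
\end{proof}

\section{The curve of pairs and the degree inequality}\label{sec:Y}

Let $C$ be as in Theorem~\ref{thm:B}. It spans a linear space of dimension $\geq3$, so $d\ge3$.

\subsection*{Existence of $Y$}
The set of pairs $(P,Q)$ with $P\ne Q$ and $Q\in T_PC$ is closed in $(C\times C)\setminus\Delta$, and it dominates the first factor by hypothesis. It is not the whole surface, for then $C$ would be the line $T_PC$. So some component dominating the first factor is a curve, and we take its closure.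

\subsection*{Principal parts}
To extract numerical information, the condition $Q\in T_PC$ must be turned into a map of bundles, and for this we need a bundle that carries the tangent lines at all points. Let $L=\mathcal O_C(1)$, and write $L_P$ for the stalk, $\mathfrak m_P$ for the maximal ideal and $L|_P=L_P/\mathfrak m_PL_P$ for the fiber at $P$. The bundle of principal parts $\mathcal P^1(L)$ has rank two and fiber $L_P/\mathfrak m_P^2L_P$ at $P$. It comes with an exact sequence and a $k$-linear map of sheaves
\[
0\to\Omega_C\otimes L\to\mathcal P^1(L)\to L\to0,\qquad j\colon L\to\mathcal P^1(L),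
\]
where the value of $j(s)$ at $P$ is the class of $s$ modulo $\mathfrak m_P^2$, the fiber of the subbundle is $\mathfrak m_PL_P/\mathfrak m_P^2L_P$, and
\begin{equation}\label{eq:jet}
j(fs)=f\,j(s)+df\otimes s .
\end{equation}
Let $W$ be the space of linear forms on $\mathbb P^N$, and map $W\otimes\mathcal O_C\to\mathcal P^1(L)$ by $\ell\mapsto j(\ell|_C)$. This map is surjective, because at each $P$ some form does not vanish and, $C$ being smooth, some form vanishes to order exactly one. Its kernel at $P$ consists of the forms vanishing to order $\ge2$ at $P$, which by \eqref{eq:tangent} are the forms vanishing on $T_PC$.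

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $\tilde Y$ be the normalization of $Y$, with projections $p_1,p_2$ to $C$, and let $\mathcal K$ be the kernel of $W\otimes\mathcal O_{\tilde Y}\to p_1^*\mathcal P^1(L)$, a subbundle. At a general point of $\tilde Y$, lying over $(P,Q)$, a form vanishing on $T_PC$ vanishes at $Q$. So the map of vector bundles $\mathcal K\to p_2^*L$ is zero at general points, hence zero, and the evaluation $W\otimes\mathcal O_{\tilde Y}\to p_2^*L$ factors through a map
\[
u\colon p_1^*\mathcal P^1(L)\to p_2^*L,\qquad\text{with restriction}\qquad u_0\colon p_1^*(\Omega_C\otimes L)\to p_2^*L .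
\]
Let $y\in\tilde Y$ lie over $(P,Q)$. The fiber of $\Omega_C\otimes L$ at $P$ is the image of the forms vanishing at $P$. So $u_0$ vanishes at $y$ if and only if every form vanishing at $P$ vanishes at $Q$, that is, if and only if $P=Q$. Since $Y\ne\Delta$, the map of line bundles $u_0$ is nonzero, its zeros lie exactly over $Y\cap\Delta$, and comparing degrees gives
\begin{equation}\label{eq:deg}
m_2d-m_1(d+2g-2)=\deg(\text{zero divisor of }u_0)\ge0 .
\end{equation}
This is the inequality. As $d+2g-2\ge1$ and $m_1\geq1$, it also shows $m_2>0$.

If $m_1\ge m_2$, then $m_1(2g-2)\le(m_2-m_1)d\le0$, so $g\le1$. If moreover $g=1$, this chain reads $0\le(m_2-m_1)d\le0$. Then $m_1=m_2$, the map $u_0$ has no zeros, and $Y\cap\Delta=\emptyset$. Choose an origin on $C$. The image of the complete irreducible curve $Y$ under $(P,Q)\mapsto Q-P$ is a closed irreducible subset of $C$ that misses $0$, so it is a single point $\tau\neq0$. Thus $Y$ is contained in the graph of the translation by $\tau$, and both are irreducible curves, so they coincide.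
\end{proof}

For the graph of an automorphism, \eqref{eq:deg} says that $u_0$ has $2-2g$ zeros, located at the fixed points. In \eqref{eq:EH} both zeros are at $\infty$, in Example~\ref{ex:mono} they are at $0$ and $\infty$, and in Theorem~\ref{thm:A} there are none.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
If $m_1=1$, then $p_1$ is an isomorphism and $Y$ is the graph of the morphism $\psi=p_2p_1^{-1}\colon C\to C$ of degree $m_2>0$, with $\psi\neq\mathrm{id}$ as $Y\neq\Delta$. Suppose $g\ge2$.

If $\psi$ is separable, the Riemann--Hurwitz formula gives $2g-2\ge m_2(2g-2)$, so $m_2=1=m_1$, and part (2) gives $g\le1$, a contradiction.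

If $\psi$ is inseparable, then $\psi^*K\subset\ker D$ by \eqref{eq:sep}. Take a coordinate vector of the form $v=(1,f_1,\dots,f_N)$. For general $P$ the vector $(\psi^*v)(P)$ represents $\psi(P)\in T_PC$, so $\psi^*v=\alpha v+\beta Dv$ by \eqref{eq:member}. The first coordinate gives $\alpha=1$, and $\beta\ne0$ since $\psi\ne\mathrm{id}$. Applying $D$ yields $0=(1+D\beta)Dv+\beta D^2v$. By Lemma~\ref{lem:gauss} the Gauss map is not separable, contrary to the hypothesis, which is used only in this case.
\end{proof}

\section{Genus one: a connection and a shift}\label{sec:genus1}

We prove Theorem~\ref{thm:B}(4). Let $g=1$ and $m_1\ge m_2$. By part (2) and its proof, $Y$ is the graph of $\sigma(P)=P+\tau$ with $\tau\neq0$, we may take $\tilde Y=C$, $p_1=\mathrm{id}$, $p_2=\sigma$, and $u_0\colon\Omega_C\otimes L\to\sigma^*L$ is an isomorphism. The plan is to recover from $u$ an intrinsic form of equation \eqref{eq:key} and then to compare the polynomial identities satisfied by its two sides.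

\subsection*{The operators $\nabla$ and $S$}
Let $D$ be an invariant vector field with dual form $\omega$; if $p>0$, normalize it so that $D^p=hD$ with $h\in\{0,1\}$. Then $\kappa(s)=u_0(\omega\otimes s)$ defines an isomorphism $\kappa\colon L\to\sigma^*L$. On the one-dimensional $K$-vector space $\Lambda$ of rational sections of $L$, define $k$-linear operators
\[
\nabla s=\kappa^{-1}u(j(s)),\qquad Ss=\kappa^{-1}(\sigma^*s).
\]
For open $U\subset C$, the operator $\nabla$ maps $L(U)$ to $L(U)$, and $S$ maps $L(U)$ bijectively onto $L(\sigma^{-1}U)$; also $S$ is bijective on $\Lambda$. By \eqref{eq:jet} and $df=(Df)\omega$,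
\begin{equation}\label{eq:rules}
\nabla(fs)=f\,\nabla s+(Df)\,s,\qquad S(fs)=(\sigma^*f)\,Ss\qquad(f\in K,\ s\in\Lambda).
\end{equation}
Thus $\nabla$ is a connection on $L$. Let $V\subset H^0(C,L)$ be the image of $W$. By the construction of $u$ we have $u(j(s))=\sigma^*s$ for $s\in V$, that is,
\begin{equation}\label{eq:SN}
Ss=\nabla s\qquad\text{for all }s\in V .
\end{equation}
For the curve of Proposition~\ref{prop:big}, where $\sigma^*L=L$ inside $K$, one has $u(j(f))=f+b\,Df$, hence $\kappa=b$, $\nabla=D+b^{-1}$ and $S=b^{-1}\sigma^*$, and \eqref{eq:SN} is \eqref{eq:key}.

Two observations will be used repeatedly.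
\begin{enumerate}
\item[(a)] \emph{A $K$-linear map $\Lambda\to\Lambda$ that preserves every $L(U)$ is multiplication by a constant.} It is multiplication by a rational function, which is regular everywhere as one sees on local generators of $L$.
\item[(b)] \emph{If $S^r$ acts on $V$ as a scalar, then $r\tau=0$.} The scalar is nonzero since $S$ is injective, so $(\sigma^*)^r(s/s')=S^rs/S^rs'=s/s'$ for nonzero $s,s'\in V$ by \eqref{eq:rules}. These ratios generate $K$, so $\sigma^r=\mathrm{id}$.
\end{enumerate}

\subsection*{The degree}
Let $0\ne s\in\Lambda$ and $\nabla s=\eta s$ with $\eta\in K$. At a point $P$ write $s=t^\nu e$ with $t$ a local parameter and $e$ a generator of $L_P$. By \eqref{eq:rules}, $\eta=\nu\,Dt/t+\nabla e/e$ with $\nabla e/e$ regular at $P$, so $\eta\omega=\nu\,dt/t+(\text{regular})$ has residue $\nu$. The residues sum to zero and the orders $\nu$ sum to $d$, so $d=0$ in $k$. As $d\ge3$, this gives $p>0$ and $p\mid d$.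

\subsection*{Three relations}
First, since $D$ commutes with $\sigma^*$, the rules \eqref{eq:rules} give, with $f_1=(\sigma^*)^{-1}f$,
\[
S\nabla S^{-1}(fs)=S\bigl(f_1\nabla S^{-1}s+(Df_1)S^{-1}s\bigr)=f\,S\nabla S^{-1}s+(Df)\,s .
\]
So $S\nabla S^{-1}-\nabla$ is $K$-linear, and by (a) there is $\varepsilon\in k$ with
\begin{equation}\label{eq:comm}
S\nabla=(\nabla+\varepsilon)S .
\end{equation}
Second, the Leibniz formula gives $\nabla^p(fs)=\sum_j\binom pj(D^jf)\nabla^{p-j}s=f\nabla^ps+(D^pf)s$. Hence $\nabla^p-h\nabla$ is $K$-linear, and by (a) there is $\rho\in k$ with
\begin{equation}\label{eq:pcurv}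
\nabla^p-h\nabla=\rho .
\end{equation}
Conjugating \eqref{eq:pcurv} by $S$ gives $(\nabla+\varepsilon)^p-h(\nabla+\varepsilon)=\rho$. Since $(\nabla+\varepsilon)^p=\nabla^p+\varepsilon^p$, we obtain $\varepsilon^p=h\varepsilon$.

Third, $\tau$ has finite order. If $L=\mathcal O_C(\sum_{i=1}^d(P_i))$, then $\sigma^*L=\mathcal O_C(\sum_i(P_i-\tau))$; linearly equivalent divisors have the same sum in the group law, so $L\cong\sigma^*L$ gives $d\tau=0$. Let $n$ be the order of $\tau$. Then $S^n$ is $K$-linear and bijective, so by (a)
\begin{equation}\label{eq:Sn}
S^n=\lambda\qquad\text{for some }\lambda\in k^* .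
\end{equation}

The space $V$ need not be stable under $S$ or $\nabla$, so \eqref{eq:SN} cannot be iterated on $V$ as it stands. When $\varepsilon=0$ we enlarge it to
\[
V^+=\{s\in H^0(C,L):Ss=\nabla s\}\supset V .
\]
In that case $S$ and $\nabla$ commute and preserve $H^0(C,L)$, so they preserve $V^+$, where they coincide; every polynomial identity of one is then an identity of the other on $V^+$.

\subsection*{The curve is ordinary}
Suppose $C$ is supersingular, so $h=0$. Then $\varepsilon^p=0$, so $\varepsilon=0$. With $c^p=\rho$, relation \eqref{eq:pcurv} reads $(\nabla-c)^p=0$, so $S-c$ is nilpotent on $V^+$. On the other hand, $C$ has no point of order $p$, so $p\nmid n$, the polynomial $X^n-\lambda$ has distinct roots, and $S$ is diagonalizable on $V^+$ by \eqref{eq:Sn}. Hence $S=c$ on $V^+$, and (b) with $r=1$ gives $\tau=0$, a contradiction. This is why the additive example \eqref{eq:EH} has no supersingular analog: it pairs $D^p=0$ with an automorphism of order $p$, and a supersingular curve has no translation of order $p$.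

\subsection*{The order of $\tau$}
Now $h=1$, so $\varepsilon^p=\varepsilon$ and $\varepsilon\in\mathbb F_p$.

Suppose $\varepsilon=0$. The polynomial $X^p-X-\rho$ has derivative $-1$, hence distinct roots, so by \eqref{eq:pcurv} the operator $S=\nabla$ is diagonalizable on $V^+$. Write $n=p^an'$ with $p\nmid n'$. By \eqref{eq:Sn}, each eigenvalue $\mu$ satisfies $(\mu^{n'})^{p^a}=\lambda$, so $\mu^{n'}$ is the unique $p^a$-th root of $\lambda$ in $k$ and does not depend on $\mu$. Therefore $S^{n'}$ is a scalar on $V^+\supset V$, and (b) gives $n'\tau=0$. Thus $n\mid n'$, and the order of $\tau$ is prime to $p$.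

Suppose $\varepsilon\neq0$. Now $V^+$ is of no use, but \eqref{eq:comm} lets us move $S$ past $\nabla$ directly. For $s\in V$ and $r\ge1$ we claim
\[
S^rs=\prod_{l=0}^{r-1}(\nabla+l\varepsilon)\,s .
\]
For $r=1$ this is \eqref{eq:SN}. If it holds for $r$, then \eqref{eq:comm} and \eqref{eq:SN} give
\[
S^{r+1}s=\prod_{l=0}^{r-1}(\nabla+(l+1)\varepsilon)\,Ss=\prod_{l=1}^{r}(\nabla+l\varepsilon)\,\nabla s ,
\]
which is the claim for $r+1$. For $r=p$ the elements $l\varepsilon$ run through $\mathbb F_p$, and $\prod_{i\in\mathbb F_p}(X+i)=X^p-X$, so $S^ps=(\nabla^p-\nabla)s=\rho s$ for all $s\in V$. By (b), $p\tau=0$, and since $\tau\ne0$ its order is $p$. This completes the proof of Theorem~\ref{thm:B}. \qed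

\begin{thebibliography}{9}

\bibitem{Fukasawa}
S.~Fukasawa, \emph{A generalization of Esteves--Homma's example of tangentially degenerate curves}, arXiv:2108.00650 (2021).

\bibitem{Kaji}
H.~Kaji, \emph{On the tangentially degenerate curves}, J. London Math. Soc. (1986).

\bibitem{Mumford}
D.~Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
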